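\title{Linear spaces with a blocking set that contain no proper linear space}

\begin{abstract}
An MR geometry is a finite linear space whose points are colored red and green so that no line is monochromatic. A linear space is proper if each of its lines has at least three points. We show that an MR geometry need not contain a proper linear space as a subspace: examples exist on $26p$ points for every prime $p>2^{26}$, and on $n$ points for every $n\ge 10^{12}$. The examples arise from a small MR geometry by replacing each point with a copy of $\mathbb F_p$ and lifting the lines with random shifts. A lemma of Sylvester--Gallai type, transferred from the real plane to $\mathbb F_p$, controls the proper subspaces of the result.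
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{finite linear space} $\mathcal S$ consists of a finite set of points, a finite set of lines and an incidence relation between them such that
\begin{itemize}
\item[(I1)] any two distinct points lie on a unique line;
\item[(I2)] each line passes through at least two points;
\item[(I3)] there are three points that do not lie on one line.
\end{itemize}
We identify a line with the set of its points. The space $\mathcal S$ is \emph{proper} if each of its lines has at least three points. The Fano plane, with seven points and seven lines of three points each, is an example. A \emph{subspace} of $\mathcal S$ is a set $T$ of points, not all on one line, regarded as a linear space whose lines are the sets $\ell\cap T$ with $\ell$ a line of $\mathcal S$ and $|\ell\cap T|\ge2$.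

An \emph{MR geometry} is a finite linear space together with a coloring of its points in two colors, red and green, such that no line is monochromatic. Equivalently, it is a finite linear space with a \emph{blocking set}: a set $B$ of points (the red ones) such that every line contains a point of $B$ and a point not in $B$.

Both notions restrict the two-point lines. A proper space has none. An MR geometry may have them, but only between points of different colors, because a two-point line through two points of the same color would be monochromatic. If there are $r$ red and $g$ green points and $n=r+g$, then at least $\binom r2+\binom g2\ge n(n-2)/4$ pairs of points, about half of all pairs, span a line with three or more points.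

\begin{example}\label{ex:plane}
In the projective plane over $\mathbb F_q$, $q\ge3$, every line has $q+1$ points and any two lines meet in one point. Fix a triangle, color red the points on its sides other than the vertices, and color all other points green. A side contains red points and two green vertices. A line through exactly one vertex contains that green vertex and meets the opposite side in a red point. A line through no vertex has three red points and $q-2\ge1$ green ones. This is an MR geometry, and it is proper.
\end{example}

For small MR geometries it is known that there are at least $12$ points, and that every MR geometry on at most $15$ points is itself proper or contains a Fano plane as a subspace. This leads to the following question from the paper of Pretorius and Swanepoel~\cite{PS}.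

\medskip
\noindent\textbf{Question.} \emph{Does an MR geometry always contain a proper linear space as a subspace?}
\medskip

The abundance of long lines, Example~\ref{ex:plane} and the small cases all suggest a positive answer. The answer is negative.

\begin{theorem}\label{thm:26p}
For every prime $p>2^{26}$ there is an MR geometry on $26p$ points that contains no proper linear space as a subspace.
\end{theorem}

\begin{theorem}\label{thm:alln}
For every $n\ge10^{12}$ there is an MR geometry on exactly $n$ points that contains no proper linear space as a subspace. Hence only finitely many $n$ have the property that every MR geometry on $n$ points contains a proper linear space.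
\end{theorem}

By the result on at most $15$ points quoted above, the least number of points of such an example is at least $16$.

Call a set $T$ of points of a linear space \emph{rich} if $T$ is not contained in a line and no line meets $T$ in exactly two points. The second condition says that the line through any two points of $T$ contains a third point of $T$. Rich sets are exactly the subspaces that are proper linear spaces, so our task is to construct MR geometries without rich sets. Without the coloring this is easy. The Sylvester--Gallai theorem states that a finite set of points in $\mathbb R^2$, not all on one line, has a line through exactly two of its points; thus no finite configuration in the real plane has a rich set. The difficulty is to exclude rich sets while every pair of points of the same color lies on a long line.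

Section~\ref{sec:model} shows the mechanism that destroys rich sets on an uncolored example. Section~\ref{sec:blowup} defines the general construction and states its main property, Theorem~\ref{thm:blowup}, which is proved in Sections~\ref{sec:columns}--\ref{sec:proof}. Sections~\ref{sec:26} and~\ref{sec:alln} supply the small geometries to which it is applied.

\section{A model case: twisting the Fano plane}\label{sec:model}

Take the Fano plane with point set $\mathbb Z_7$ and lines $\{i,i+1,i+3\}$, $i\in\mathbb Z_7$. Two points lie on exactly one of these lines, because the differences $\pm1,\pm2,\pm3$ of elements of $\{0,1,3\}$ give each nonzero residue once. Let $p$ be an odd prime and $\tau_0,\dots,\tau_6\in\mathbb F_p$. Define a linear space $\mathcal F_\tau$ on the point set $\mathbb Z_7\times\mathbb F_p$, with \emph{columns} $\{c\}\times\mathbb F_p$, as follows. For each $i$, the triples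
\[
\{(i,u),\ (i+1,v),\ (i+3,w)\}\qquad\text{with}\qquad u-2v+w=\tau_i
\]
are lines, and any two points of one column form a two-point line. Since $p$ is odd, any two of $u,v,w$ determine the third. So two points in different columns lie on exactly one triple, and $\mathcal F_\tau$ is a linear space. For $\tau=0$ the set $\mathbb Z_7\times\{0\}$ is a Fano plane inside $\mathcal F_\tau$.

\begin{proposition}\label{prop:model}
If $\tau_0+\dots+\tau_6\ne0$, then $\mathcal F_\tau$ has no rich set.
\end{proposition}

\begin{proof}
Let $T$ be rich. Two points of one column form a line, so $T$ has at most one point in each column, say $T=\{(c,v_c):c\in C\}$ with $C\subseteq\mathbb Z_7$. The triple through two points of $T$ lies in $T$, so each Fano line meets $C$ in $0$, $1$ or $3$ points. Suppose $C$ misses a point $m$. Each of the three Fano lines through $m$ then meets $C$ in at most one point, so $|T|=|C|\le3$. As $T$ is not contained in a line, it has two points, and the triple through them is all of $T$, a contradiction. Hence $C=\mathbb Z_7$ and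
\[
v_i-2v_{i+1}+v_{i+3}=\tau_i\qquad(i\in\mathbb Z_7).
\]
The sum of the left sides is $(1-2+1)\sum_c v_c=0$, contrary to the hypothesis.
\end{proof}

The proof has two parts. First, a rich set upstairs has one point over each point of a rich set $C$ downstairs. Second, its heights $v_c$ satisfy a linear system with at least as many equations as unknowns, and the homogeneous system has the constant solution. Such a system is unsolvable for most right-hand sides. The second part extends to any base space by a dimension count (Lemma~\ref{lem:twist}).

The first part is where the coloring interferes. If the base is an MR geometry and $(c,v)$ inherits the color of $c$, then two points of one column have the same color and cannot form a line. We must add a third point of the other color to each such pair, and then a rich set may a priori have many points in a column. Most of the work below goes into showing that it does not.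

\section{Blueprints and their blow-ups}\label{sec:blowup}

The third point for a pair in column $c$ will be taken from a column $\pi(c)$ of the other color. The pairs of points between these two columns must not be used by other long lines, so $c$ and $\pi(c)$ should form a two-point line of the base.

\begin{definition}\label{def:blueprint}
A \emph{blueprint} $(\mathcal Q,\pi)$ is an MR geometry $\mathcal Q$ with a map $\pi:\mathcal Q\to\mathcal Q$ such that, for every point $c$, the set $\{c,\pi(c)\}$ is a line of $\mathcal Q$ with exactly two points, and $\pi(\pi(c))\ne c$. The lines of $\mathcal Q$ with at least three points are called \emph{blocks}.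
\end{definition}

In words, every point chooses a two-point line through it, and no line is chosen by both of its points. The points $c$ and $\pi(c)$ have different colors. Two points of the same color lie in a block; since $\mathcal Q$ has at least three points, blocks exist, and the largest line size $k$ of $\mathcal Q$ is at least $3$.

\begin{theorem}\label{thm:blowup}
Let $(\mathcal Q,\pi)$ be a blueprint, $k$ its largest line size, and $p$ a prime with
\[
p>\max\bigl\{(2(k-1)^2)^k,\ 2^{|\mathcal Q|}\bigr\}.
\]
Then there is an MR geometry on $|\mathcal Q|\,p$ points with no rich set.
\end{theorem}

The construction itself needs only an odd prime $p>k$, and this follows from $p>(2(k-1)^2)^k\ge8^k$. For each block $L$ fix distinct integers $\xi_{L,c}\in\{0,\dots,|L|-1\}$, $c\in L$; they are distinct modulo $p$. A \emph{twist} is a family $\eta=(\eta_{L,c})$ of elements of $\mathbb F_p$, indexed by the pairs $(L,c)$ with $L$ a block and $c\in L$. For each twist we define the \emph{blow-up} $\mathcal S_\eta$. Its points are the pairs $(c,v)$ with $c\in\mathcal Q$ and $v\in\mathbb F_p$, and $(c,v)$ has the color of $c$. The set $\{c\}\times\mathbb F_p$ is \emph{column} $c$. There are three kinds of lines (Figure~\ref{fig:lines}).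
\begin{itemize}
\item \emph{Block lines.} For each block $L$ and $a,b\in\mathbb F_p$, the set
\[
B_L(a,b)=\{(c,\ a\xi_{L,c}+b+\eta_{L,c}):c\in L\}.
\]
\item \emph{Midpoint lines.} For each $c\in\mathcal Q$ and $v\ne w$ in $\mathbb F_p$, the triple $\{(c,v),(c,w),(\pi(c),\tfrac{v+w}2)\}$, called a midpoint line \emph{of column $c$}.
\item \emph{Short lines.} For each $c\in\mathcal Q$, the pairs $\{(c,v),(\pi(c),v)\}$ with $v\in\mathbb F_p$. For each two-point line $\{c,d\}$ of $\mathcal Q$ with $\pi(c)\ne d$ and $\pi(d)\ne c$, all pairs $\{(c,v),(d,w)\}$ with $v,w\in\mathbb F_p$.
\end{itemize}
Over a block $L$, the map $(c,v)\mapsto(\xi_{L,c},\,v-\eta_{L,c})$ carries the columns of $L$ to $|L|$ vertical lines of the plane $\mathbb F_p^2$, and carries the block lines to the traces of the nonvertical lines $y=ax+b$. For a block $\{c_0,c_1,c_2\}$ with $\xi_{L,c_j}=j$, heights $u,v,w$ form a block line exactly when $u-2v+w=\eta_{L,c_0}-2\eta_{L,c_1}+\eta_{L,c_2}$, as in Section~\ref{sec:model}.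

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[gray] (0,0)--(0,3) (1.2,0)--(1.2,3) (2.4,0)--(2.4,3) (5.6,0)--(5.6,3) (7.2,0)--(7.2,3);
\node[below] at (0,0) {$c_0$}; \node[below] at (1.2,0) {$c_1$}; \node[below] at (2.4,0) {$c_2$};
\node[below] at (5.6,0) {$c$}; \node[below] at (7.2,0) {$\pi(c)$};
\draw[thick] (0,0.6)--(2.4,2.2);
\draw[thick] (5.6,0.7)--(7.2,1.6)--(5.6,2.5);
\draw[thick,dashed] (5.6,0.7)--(7.2,0.7);
\filldraw (0,0.6) circle (2.5pt) (1.2,1.4) circle (2.5pt) (5.6,0.7) circle (2.5pt) (5.6,2.5) circle (2.5pt);
\filldraw[fill=white] (2.4,2.2) circle (2.5pt) (7.2,1.6) circle (2.5pt) (7.2,0.7) circle (2.5pt);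
\node[left] at (5.5,0.7) {$v$}; \node[left] at (5.5,2.5) {$w$};
\node[right] at (7.3,1.6) {$\frac{v+w}{2}$}; \node[right] at (7.3,0.7) {$v$};
\end{tikzpicture}
\caption{Lines of the blow-up. Each vertical segment is a column $\{c\}\times\mathbb F_p$; filled and hollow dots are the two colors. Left: a block line over a block $\{c_0,c_1,c_2\}$, drawn for twist $0$. Right: a midpoint line of column $c$, with two points in column $c$ and one in column $\pi(c)$ (solid), and a short line joining equal heights in these columns (dashed).}\label{fig:lines}
\end{figure}

\begin{lemma}\label{lem:MR}
For every twist $\eta$, the blow-up $\mathcal S_\eta$ is an MR geometry. The line through two distinct points $(c,v)$ and $(d,y)$ is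
\begin{itemize}
\item[(a)] a midpoint line of column $c$, if $c=d$;
\item[(b)] a block line $B_L(a,b)$, if $c\ne d$ lie in a block $L$;
\item[(c)] if $d=\pi(c)$: the midpoint line with third point $(c,2y-v)$ when $v\ne y$, and a short line when $v=y$;
\item[(d)] a short line, if $\{c,d\}$ is a two-point line of $\mathcal Q$ with $\pi(c)\ne d$ and $\pi(d)\ne c$.
\end{itemize}
\end{lemma}

\begin{proof}
Up to exchanging the two points, the four cases cover all pairs, and we check (I1) in each.

(a) Block lines and short lines have at most one point in each column. A midpoint line has two points only in its own column, and the two points determine it.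

(b) The equations $v=a\xi_{L,c}+b+\eta_{L,c}$ and $y=a\xi_{L,d}+b+\eta_{L,d}$ have a unique solution $(a,b)$, since $\xi_{L,c}\ne\xi_{L,d}$ in $\mathbb F_p$. No other block contains both $c$ and $d$. Midpoint lines and short lines meet two different columns only if these form a two-point line of $\mathcal Q$.

(c) No block contains $c$ and $d$. A midpoint line of column $d$ would need $\pi(d)=c$, which Definition~\ref{def:blueprint} excludes. A midpoint line of column $c$ through both points has third point $(c,w)$ with $w\ne v$ and $v+w=2y$; it exists, and is unique, exactly when $v\ne y$. The short lines between the two columns join equal heights, again because $\pi(d)\neq c$, so one of them contains both points exactly when $v=y$.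

(d) No block line and no midpoint line meets both columns, and the pair itself is a short line.

Axiom (I2) holds by construction. No line has three points in one column and $p\ge3$, so (I3) holds. The columns met by a line of $\mathcal S_\eta$ form a block or a two-point line of $\mathcal Q$, so every line has both colors.
\end{proof}

The condition $\pi(\pi(c))\ne c$ is needed in case (c). If $\pi(c)=d$ and $\pi(d)=c$, then for $v\ne y$ the points $(c,v)$ and $(d,y)$ would lie on a midpoint line of column $c$ and on one of column $d$.

\section{At most two points in a column}\label{sec:columns}

For a set $T$ of points of $\mathcal S_\eta$ write $T_c=\{v\in\mathbb F_p:(c,v)\in T\}$. The midpoint rule was chosen so that a rich set cannot be large in a column: a point $y$ of column $\pi(c)$ acts on column $c$ as the reflection $v\mapsto2y-v$, and two reflections generate a translation of order $p$.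

\begin{lemma}\label{lem:column}
Let $T$ be a rich set of $\mathcal S_\eta$ and $T_c\ne\emptyset$. Then $(|T_c|,|T_{\pi(c)}|)$ is $(1,0)$ or $(2,1)$. In the second case the points of $T$ in the columns $c$ and $\pi(c)$ form a midpoint line.
\end{lemma}

\begin{proof}
Put $d=\pi(c)$. For $v\in T_c$ and $y\in T_d$, the line through $(c,v)$ and $(d,y)$ has a third point in $T$. By Lemma~\ref{lem:MR}(c),
\begin{equation}\label{eq:reflect}
v\ne y\quad\text{and}\quad 2y-v\in T_c\qquad(v\in T_c,\ y\in T_d).
\end{equation}
Suppose $T_d$ has two elements $y\ne y'$. Applying \eqref{eq:reflect} with $y$ and then with $y'$, we see that $T_c$ is invariant under $v\mapsto2y'-(2y-v)=v+2(y'-y)$. As $p$ is an odd prime, $2(y'-y)$ generates the additive group of $\mathbb F_p$, so $T_c=\mathbb F_p$. Then $y\in T_c$, which contradicts the first part of \eqref{eq:reflect}. Hence $|T_d|\le1$.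

For distinct $v,w\in T_c$ the third point of their midpoint line is in $T$, that is, $\frac{v+w}2\in T_d$. If $T_d=\emptyset$, this gives $|T_c|=1$. If $T_d=\{y\}$, any two distinct elements of $T_c$ have sum $2y$, so $T_c$ cannot have three elements. By \eqref{eq:reflect}, $v\in T_c$ implies $2y-v\in T_c$, and $2y-v\ne v$. Thus $T_c=\{v,2y-v\}$, and these two points form a midpoint line with $(d,y)$.
\end{proof}

The short lines $\{(c,v),(\pi(c),v)\}$, which at first look like leftovers of the construction, are what rules out a full column here.

\section{Rigidity over a block}\label{sec:rigid}

We now know that a rich set $T$ has at most two points in each column. Over a block, $T$ becomes a subset $X$ of $\{0,\dots,k-1\}\times\mathbb F_p$ in which every nonvertical line through two points contains a third. We want to conclude that $X$ lies on one line.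

For $k=3$ this is a direct computation. Let $X_0,X_1,X_2\subseteq\mathbb F_p$ be the heights in the three columns, each of size at most $2$, at least two of them nonempty. The third point on a line lies in the third column, so each of the three sets contains a set of the form $\lambda X_i+\mu X_j$ with $\lambda,\mu\ne0$, where $i,j$ are the other two columns. In particular all three are nonempty. If one of them has two elements, so do the others, because $|\lambda X_i+\mu X_j|\ge\max\{|X_i|,|X_j|\}$. But a sum of two 2-element sets is a translate of $\{0,s,t,s+t\}$ with $s,t\ne0$, and this has only two elements only if $s=t$ and $2s=0$, which is impossible for odd $p$. So $X$ consists of three collinear points.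

Our blueprints have $k=5$ and $k=6$. The third point may then lie in any of $k-2$ columns, and a case analysis is no longer attractive. Instead we prove the statement in the real plane, where order is available, and transfer it to $\mathbb F_p$.

\begin{lemma}\label{lem:real}
Let $X\subset\mathbb R^2$ be a finite set that meets at least two vertical lines. Suppose that every nonvertical line containing at least two points of $X$ contains at least three. Then $X$ lies on one nonvertical line.
\end{lemma}

If no two points of $X$ lie on a vertical line, which a rotation achieves, this is the Sylvester--Gallai theorem. The lemma is stronger in that vertical lines are exempt from the hypothesis, as they must be for us: pairs in one column are joined by midpoint lines, which leave the block.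

\begin{proof}
Call a nonvertical line with at least two points of $X$ a \emph{connecting line}. Connecting lines exist, since $X$ meets two vertical lines. Suppose that no connecting line contains $X$. Among the pairs $(q,\ell)$ with $q\in X$, $\ell$ a connecting line and $q\notin\ell$, consider the vertical distance from $q$ to $\ell$, and let $\delta>0$ be its minimum. A pair attaining the minimum is called \emph{extremal}.

\medskip
\noindent\emph{Claim. If $(q,\ell)$ is extremal, then $\ell$ contains exactly three points of $X$: one strictly to the left of the vertical line through $q$, one on it, and one strictly to its right.}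
\medskip

Translate so that $q$ has abscissa $0$. Suppose $a,b\in\ell\cap X$ have abscissas $0<x(a)<x(b)$. The line $qb$ is a connecting line. The vertical gap between $qb$ and $\ell$ is an affine function of the abscissa on $[0,x(b)]$, equal to $\delta$ at $0$ and to $0$ at $x(b)$. So the vertical distance from $a$ to $qb$ is $\delta\,(x(b)-x(a))/x(b)$, which lies strictly between $0$ and $\delta$. This contradicts minimality. The reflection $x\mapsto-x$ gives the same contradiction on the left. Thus $\ell$ has at most one point of $X$ on each open side, and at most one on the vertical line through $q$. It has at least three points of $X$, so it has one of each kind. This proves the claim.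

When no two points of $X$ are vertically aligned, the claim is already a contradiction. In general the aligned point exists, and we use it symmetrically with $q$. Fix an extremal pair. After a translation and possibly the reflection $y\mapsto-y$, the aligned point is $a=(0,0)$ and $q=(0,\delta)$. Let $\Lambda$ and $P$ be the sets of points of $X$ with $x<0$ and with $x>0$. Both are nonempty by the claim.

For $z\in\Lambda\cup P$ the line $az$ is a connecting line at vertical distance $\delta$ from $q$, so $(q,az)$ is extremal, and $az$ contains exactly one point of $\Lambda$ and exactly one of $P$. The lines through $a$ therefore define a bijection between $\Lambda$ and $P$ that preserves the slope $y/x$ of $az$, where $z=(x,y)$. The line $qz$ is a connecting line at vertical distance $\delta$ from $a$, so $(a,qz)$ is extremal too, and the lines through $q$ define a bijection between $\Lambda$ and $P$ that preserves the slope $(y-\delta)/x$ of $qz$. Consequently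
\[
\sum_{(x,y)\in\Lambda}\frac yx=\sum_{(x,y)\in P}\frac yx,\qquad
\sum_{(x,y)\in\Lambda}\frac{y-\delta}x=\sum_{(x,y)\in P}\frac{y-\delta}x .
\]
Subtracting gives $\sum_\Lambda\delta/x=\sum_P\delta/x$. The left side is negative and the right side is positive.
\end{proof}

Over $\mathbb F_p$ the statement is false without a bound on the columns: $\{0,1,2\}\times\mathbb F_p$ satisfies the hypothesis. With at most two points in each of $k$ columns, however, the collinearities form a linear system of bounded size with small integer coefficients, and for large $p$ such a system has the same rank over $\mathbb Q$ and over $\mathbb F_p$. We use three standard facts. The rank of a matrix over a field is the largest size of a nonzero minor. Hadamard's inequality says that a real $m\times m$ matrix whose rows have Euclidean length at most $\rho$ has determinant at most $\rho^m$ in absolute value. A vector space over an infinite field is not a finite union of proper subspaces.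

\begin{lemma}\label{lem:finite}
Let $k\ge3$ and let $p>(2(k-1)^2)^k$ be prime. Let $X\subset\{0,\dots,k-1\}\times\mathbb F_p$ meet at least two columns $\{j\}\times\mathbb F_p$ and have at most two points in each. Suppose that, for any two points of $X$ in different columns, the line $y=ax+b$ over $\mathbb F_p$ through them contains a third point of $X$. Then $X$ lies on one line $y=ax+b$. In particular, $X$ has at most one point in each column.
\end{lemma}

\begin{proof}
Let $(x_u,y_u)$, $u=1,\dots,n$, be the points of $X$; then $3\le n\le2k$. Over any field, three points $(x_{u_i},Y_{u_i})$ with distinct abscissas lie on a line $Y=ax+b$ if and only if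
\begin{equation}\label{eq:collinear}
(x_{u_3}-x_{u_2})Y_{u_1}+(x_{u_1}-x_{u_3})Y_{u_2}+(x_{u_2}-x_{u_1})Y_{u_3}=0 .
\end{equation}
Indeed, the left side vanishes for $Y_u=1$ and for $Y_u=x_u$, and \eqref{eq:collinear} determines $Y_{u_3}$ from $Y_{u_1}$ and $Y_{u_2}$.

Let $A$ be the integer matrix with $n$ columns that has the coefficient row of \eqref{eq:collinear} for each triple $u_1,u_2,u_3$ of points of $X$ in three different columns that is collinear over $\mathbb F_p$. For $u\ne u'$ with $x_u=x_{u'}$ let $E_{uu'}$ be the coefficient row of $Y_u-Y_{u'}$, and let $A_{uu'}$ be $A$ with this row appended.

\emph{Ranks.} The nonzero entries of a row of $A$ have absolute values $\alpha,\beta,\alpha+\beta$ with $\alpha+\beta\le k-1$, so the squared length of the row is $2(\alpha^2+\alpha\beta+\beta^2)\le2(k-1)^2$. The row $E_{uu'}$ has squared length $2\le2(k-1)^2$. A minor of $A$ or $A_{uu'}$ has size at most $n\le2k$, so by Hadamard's inequality its absolute value is at most $(2(k-1)^2)^k<p$. Such a minor vanishes modulo $p$ only if it is zero. Hence each of $A$ and $A_{uu'}$ has the same rank over $\mathbb Q$ as over $\mathbb F_p$.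

\emph{One point in each column.} Let $W=\{Y\in\mathbb Q^n:AY=0\}$. The vector $y=(y_u)$ satisfies $Ay=0$ and $E_{uu'}y\ne0$ over $\mathbb F_p$, so $E_{uu'}$ is not in the row space of $A$ over $\mathbb F_p$, and $\operatorname{rank}A_{uu'}=\operatorname{rank}A+1$. The same holds over $\mathbb Q$, which means that $W$ is not contained in the hyperplane $Y_u=Y_{u'}$. There are finitely many such hyperplanes, so some $Y\in W$ avoids all of them. For this $Y$ the $n$ points $(x_u,Y_u)\in\mathbb R^2$ are distinct. Any two of them with different abscissas are collinear with a third: by hypothesis the corresponding points of $X$ belong to a collinear triple, which lies in three different columns and contributes a row to $A$. By Lemma~\ref{lem:real} the $n$ points lie on a nonvertical line, so the $x_u$ are distinct.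

\emph{Collinearity.} Since the $x_u$ are distinct, the points $(x_u,Y_u)$ are distinct for every $Y\in W$, and Lemma~\ref{lem:real} shows that every $Y\in W$ has the form $Y_u=ax_u+b$. Conversely all vectors of this form lie in $W$. So $\dim W=2$ and $\operatorname{rank}A=n-2$, over $\mathbb Q$ and hence over $\mathbb F_p$. The solution space of $AY=0$ over $\mathbb F_p$ thus has dimension $2$. It contains the vectors $(ax_u+b)_u$ with $a,b\in\mathbb F_p$, which form a space of dimension $2$ because the $x_u$ are distinct modulo $p$. So $y$ is one of these vectors.
\end{proof}

\section{Proof of Theorem~\ref{thm:blowup}}\label{sec:proof}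

For a rich set $C$ of $\mathcal Q$ let $\mathcal L_C$ be the set of lines of $\mathcal Q$ that meet $C$ in at least two points. Each of them meets $C$ in at least three points and is therefore a block. The next proposition is the first part of the argument in Section~\ref{sec:model}. It holds for every twist.

\begin{proposition}\label{prop:section}
Let $p>(2(k-1)^2)^k$ be prime, $\eta$ a twist and $T$ a rich set of $\mathcal S_\eta$. Then $T=\{(c,v_c):c\in C\}$ for a rich set $C$ of $\mathcal Q$ and elements $v_c\in\mathbb F_p$, and for each $L\in\mathcal L_C$ there are $a_L,b_L\in\mathbb F_p$ with
\begin{equation}\label{eq:lift}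
v_c=a_L\xi_{L,c}+b_L+\eta_{L,c}\qquad(c\in C\cap L).
\end{equation}
\end{proposition}

\begin{proof}
\emph{Step 1. If $T$ meets at least two columns of a block $L$, then it meets at least three, $|T_c|\le1$ for all $c\in L$, and $T\cap(L\times\mathbb F_p)$ lies on one block line $B_L(a,b)$.} Put
\[
X=\{(\xi_{L,c},\,v-\eta_{L,c}):c\in L,\ v\in T_c\}\subset\{0,\dots,k-1\}\times\mathbb F_p .
\]
By Lemma~\ref{lem:column}, $X$ has at most two points in each column. Two points of $T$ in different columns of $L$ are joined by a block line $B_L(a,b)$, which contains a third point of $T$, in a third column of $L$. The corresponding three points of $X$ lie on $y=ax+b$. Lemma~\ref{lem:finite} applies to $X$ and gives the remaining assertions.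

\emph{Step 2. $|T_c|\le1$ for all $c$.} Suppose $|T_c|=2$. By Lemma~\ref{lem:column} the points of $T$ in the columns $c$ and $\pi(c)$ form a line. Since $T$ is not contained in a line, $T_e\ne\emptyset$ for some $e\notin\{c,\pi(c)\}$. If $c$ and $e$ lie in a block, Step~1 gives $|T_c|\le1$, a contradiction. Otherwise $\{c,e\}$ is a two-point line of $\mathcal Q$. The line joining a point of $T$ in column $c$ to one in column $e$ has a third point, so it is not short, and Lemma~\ref{lem:MR}(d) gives $\pi(c)=e$ or $\pi(e)=c$. The first is excluded by the choice of $e$. In the second case Lemma~\ref{lem:column}, applied to $e$, gives $|T_c|=|T_{\pi(e)}|\le1$, again a contradiction.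

\emph{Step 3. The projection is rich.} Let $C=\{c:T_c\ne\emptyset\}$ and $T_c=\{v_c\}$ for $c\in C$. A set of at most two points lies in a line, so $|C|=|T|\ge3$. By Lemma~\ref{lem:column} and Step~2, $c\in C$ implies $\pi(c)\notin C$. If two points $c,c'\in C$ formed a two-point line of $\mathcal Q$, then $\pi(c)\ne c'$ and $\pi(c')\ne c$, so $\{(c,v_c),(c',v_{c'})\}$ would be a short line meeting $T$ in exactly two points. Hence every line of $\mathcal Q$ with two points of $C$ is a block, and it has at least three points of $C$ by Step~1. If $C$ were contained in a line of $\mathcal Q$, this line would be a block, and $T$ would lie on a block line by Step~1. So $C$ is rich, and \eqref{eq:lift} is the last assertion of Step~1.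
\end{proof}

The twist cannot be arbitrary. For $\eta=0$ and any rich set $C$ of $\mathcal Q$, the set $C\times\{0\}$ is rich in $\mathcal S_\eta$: two of its points lie on a line $B_L(0,0)$ with $L\in\mathcal L_C$, which contains at least three of its points, and only block lines meet three columns, so $C\times\{0\}$ is not contained in a line. It remains to find $\eta$ for which \eqref{eq:lift} is unsolvable for every $C$. The count of equations rests on the de Bruijn--Erd\H{o}s theorem (1948), whose short proof we recall.

\begin{lemma}\label{lem:dBE}
A finite linear space has at least as many lines as points.
\end{lemma}

\begin{proof}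
Let $N$ be the point--line incidence matrix and $r_c$ the number of lines through the point $c$. By (I1), $NN^{\mathsf T}=J+\operatorname{diag}(r_c-1)$, where $J$ is the all-ones matrix. Not all points lie on one line, so $r_c\ge2$ for every $c$, and $NN^{\mathsf T}$ is positive definite. Hence the rows of $N$ are linearly independent, and there are at most as many rows as columns.
\end{proof}

\begin{lemma}\label{lem:twist}
If $p>2^{|\mathcal Q|}$, there is a twist $\eta$ such that for no rich set $C$ of $\mathcal Q$ the system \eqref{eq:lift}, taken over all $L\in\mathcal L_C$, has a solution $(v_c)$, $(a_L,b_L)$.
\end{lemma}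

\begin{proof}
Fix a rich set $C$ and let $I_C=\{(L,c):L\in\mathcal L_C,\ c\in C\cap L\}$. The lines of the subspace $C$ correspond to the elements of $\mathcal L_C$, so $|\mathcal L_C|\ge|C|$ by Lemma~\ref{lem:dBE}. Each $L\in\mathcal L_C$ has at least three points in $C$. Therefore
\[
|I_C|\ge3|\mathcal L_C|\ge|C|+2|\mathcal L_C| .
\]
Consider the linear map
\[
\Phi_C:\mathbb F_p^{\,C}\times(\mathbb F_p^2)^{\mathcal L_C}\to\mathbb F_p^{\,I_C},\qquad
\bigl((v_c),(a_L,b_L)\bigr)\mapsto\bigl(v_c-a_L\xi_{L,c}-b_L\bigr)_{(L,c)\in I_C}.
\]
The system \eqref{eq:lift} is solvable exactly when the restriction $\eta|_{I_C}$ lies in the image of $\Phi_C$. The kernel of $\Phi_C$ contains the nonzero vector with all $v_c=1$, $a_L=0$, $b_L=1$. So the image has dimension at most $|C|+2|\mathcal L_C|-1<|I_C|$ and is a proper subspace.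

Choose $\eta$ uniformly at random. Then $\eta|_{I_C}$ is uniform in $\mathbb F_p^{\,I_C}$ and lies in the image of $\Phi_C$ with probability at most $1/p$. There are at most $2^{|\mathcal Q|}<p$ sets $C$, so with positive probability this happens for none of them.
\end{proof}

When $C$ is a Fano plane, $|I_C|=21=|C|+2|\mathcal L_C|$, so the count has no slack and the kernel vector is needed.

\begin{proof}[Proof of Theorem~\ref{thm:blowup}]
Take $\eta$ from Lemma~\ref{lem:twist}. By Lemma~\ref{lem:MR}, $\mathcal S_\eta$ is an MR geometry on $|\mathcal Q|\,p$ points. By Proposition~\ref{prop:section}, a rich set of $\mathcal S_\eta$ would give a rich set $C$ of $\mathcal Q$ with a solution of \eqref{eq:lift}.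
\end{proof}

\section{A blueprint on 26 points}\label{sec:26}

A blueprint needs blocks through all pairs of the same color and still enough two-point lines. We take a red and a green copy of a projective plane, add one green point to each red line and one red point to each green line, using every point once, and leave the remaining red--green pairs as two-point lines. With Fano planes this cannot succeed. A red point would be joined by blocks to $3+3$ of the $7$ green points, and the same count holds with the colors exchanged, so the two-point lines would form a matching and force $\pi(\pi(c))=c$. With planes on $13$ points and four points on a line, $13-4-4=5$ two-point lines remain at each point.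

In $\mathbb Z_{13}$ let $D=\{0,1,3,9\}$. The differences of distinct elements of $D$ are
\[
\pm1,\ \pm3,\ \pm9\ \ (\text{from }0),\qquad \pm2,\ \pm8\ \ (3-1,\ 9-1),\qquad\pm6\ \ (9-3),
\]
that is, $1,12;\ 3,10;\ 9,4;\ 2,11;\ 8,5;\ 6,7$. Each nonzero residue occurs exactly once. Hence for $x\ne x'$ there is exactly one $i$ with $x,x'\in i+D$. Let $\mathcal Q$ have red points $r_x$ and green points $g_x$, $x\in\mathbb Z_{13}$, and the lines
\[
R_i=\{r_{i+d}:d\in D\}\cup\{g_i\},\qquad G_i=\{g_{i+d}:d\in D\}\cup\{r_{i+7}\}\qquad(i\in\mathbb Z_{13}),
\]
together with all pairs $\{r_x,g_y\}$ that are contained in none of these. Define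
\[
\pi(r_x)=g_{x-2},\qquad\pi(g_y)=r_{y+5}.
\]

\begin{lemma}\label{lem:Q}
$(\mathcal Q,\pi)$ is a blueprint with $26$ points and largest line size $5$. The pair $\{r_x,g_y\}$ is a two-point line if and only if $x-y\in\{2,5,8,10,12\}$, and it has the form $\{c,\pi(c)\}$ if and only if $x-y\in\{2,5\}$.
\end{lemma}

\begin{proof}
Two red points lie on exactly one $R_i$, and every other line has only one red point. Two green points lie on exactly one $G_i$, and every other line has only one green point. The pair $r_x,g_y$ lies in $R_i$ if and only if $i=y$ and $x-y\in D=\{0,1,3,9\}$. It lies in $G_i$ if and only if $i=x-7$ and $y-i\in D$, that is, $x-y\in7-D=\{7,6,4,11\}$. The sets $D$ and $7-D$ are disjoint, so the pair lies in at most one of the five-point lines, and it lies in none exactly when $x-y\in\{2,5,8,10,12\}$. This proves (I1). No line contains all points, which together with (I1) gives (I3). Every line has both colors. The pairs $\{r_x,\pi(r_x)\}$ and $\{\pi(g_y),g_y\}$ are those with difference $2$ and $5$. Finally $\pi(\pi(r_x))=r_{x+3}\ne r_x$ and $\pi(\pi(g_y))=g_{y+3}\ne g_y$.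
\end{proof}

The geometry $\mathcal Q$ is not itself an example: its red points form a rich set, since each line contains one or four of them.

\begin{proof}[Proof of Theorem~\ref{thm:26p}]
For $k=5$ we have $(2(k-1)^2)^k=32^5=2^{25}<2^{26}=2^{|\mathcal Q|}$. So Theorem~\ref{thm:blowup} applies to $(\mathcal Q,\pi)$ and every prime $p>2^{26}$.
\end{proof}

\section{All large numbers of points}\label{sec:alln}

To reach numbers of points that are not of the form $26p$ we delete points. Deletion creates no rich sets, but it may create monochromatic lines. A midpoint line of column $c$ becomes monochromatic when its point in column $\pi(c)$ is removed, and a block line does when it loses its only point of one color. The next lemma describes a column from which points can be removed safely.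

\begin{lemma}\label{lem:trunc}
Let $(\mathcal Q',\pi)$ be a blueprint and $p$ a prime as in Theorem~\ref{thm:blowup}. Let $z$ be a point of $\mathcal Q'$ such that $\pi(c)\ne z$ for all $c$, and such that $L\setminus\{z\}$ has both colors for every block $L\ni z$. Then for each $s$ with $0\le s\le p$ there is an MR geometry on $(|\mathcal Q'|-1)p+s$ points with no rich set.
\end{lemma}

\begin{proof}
Let $\mathcal S=\mathcal S_\eta$ be the blow-up of $\mathcal Q'$ without rich sets from Section~\ref{sec:proof}. Delete $p-s$ points of column $z$ and let $\mathcal S'$ be the set of remaining points. It contains a full column, hence three noncollinear points, and is a subspace of $\mathcal S$.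

Let $T$ be a rich set of $\mathcal S'$; then $|T|\ge3$. For a line $\ell$ of $\mathcal S$, either $\ell\cap\mathcal S'$ is a line of $\mathcal S'$ or $|\ell\cap\mathcal S'|\le1$. In both cases $T\not\subseteq\ell$ and $|\ell\cap T|\ne2$. So $T$ would be rich in $\mathcal S$, and therefore $\mathcal S'$ has no rich set.

It remains to see that each line $\ell\cap\mathcal S'$ of $\mathcal S'$ has both colors. Only lines $\ell$ that meet column $z$ can change. A block line over $L\ni z$ keeps its points in the columns of $L\setminus\{z\}$, which have both colors. A midpoint line of column $z$ keeps its point in column $\pi(z)$; if at least two points remain, another one lies in column $z$ and has the other color. A midpoint line of a column $c\ne z$ does not meet column $z$, because $\pi(c)\ne z$. A short line is unchanged or is left with one point, in which case it is not a line of $\mathcal S'$.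
\end{proof}

The blueprint of Section~\ref{sec:26} has no such point $z$, since its map $\pi$ is onto. We add one. A new red point $z$ must share a block with every red point. Any two of the lines $R_i$ meet in a red point, as $i+d=j+d'$ has a solution $d,d'\in D$ for $i\ne j$, so $z$ can be added to only one of them, say $R_0$. We reach the nine red points $r_x$ with $x\notin D$ by adding $z$ to two-point lines $\{r_x,g_{\varphi(x)}\}$ that $\pi$ does not use. The green points $g_{\varphi(x)}$ must be distinct and different from $g_0\in R_0$. The rule $\varphi(x)=x+5$ fails only at $x=8$, where it gives $0$, and it is repaired by changing two values: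
\[
\begin{array}{c|ccccccccc}
x&2&4&5&6&7&8&10&11&12\\\hline
\varphi(x)&7&5&10&11&12&9&2&3&4\\
x-\varphi(x)&8&12&8&8&8&12&8&8&8
\end{array}
\]
Let $\mathcal Q^+$ be obtained from $\mathcal Q$ by adding the red point $z$, replacing $R_0$ by $R_0\cup\{z\}$, replacing $\{r_x,g_{\varphi(x)}\}$ by $\{z,r_x,g_{\varphi(x)}\}$ for each $x\in\mathbb Z_{13}\setminus D$, and adding the two-point lines $\{z,g_1\}$, $\{z,g_6\}$, $\{z,g_8\}$. Keep $\pi$ on $\mathcal Q$ and put $\pi(z)=g_1$.

\begin{lemma}\label{lem:Qplus}
$(\mathcal Q^+,\pi)$ is a blueprint with $27$ points and largest line size $6$, and $z$ satisfies the hypotheses of Lemma~\ref{lem:trunc}.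
\end{lemma}

\begin{proof}
The differences $x-\varphi(x)$ are $8$ or $12$, so by Lemma~\ref{lem:Q} the pairs $\{r_x,g_{\varphi(x)}\}$ are two-point lines of $\mathcal Q$ and none of them has the form $\{c,\pi(c)\}$. Two points of $\mathcal Q$ still lie on exactly one line, because the lines of $\mathcal Q^+$ with two or more points in $\mathcal Q$ are the lines of $\mathcal Q$, some with $z$ added. The lines through $z$ cover each point of $\mathcal Q$ once: $R_0$ covers $g_0$ and the $r_x$ with $x\in D$; the triples cover the other red points and, since $\varphi$ is injective with image $\mathbb Z_{13}\setminus\{0,1,6,8\}$, nine green points; the three new pairs cover $g_1,g_6,g_8$. So $\mathcal Q^+$ is a linear space. All its lines have both colors, and the largest is $R_0\cup\{z\}$.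

For $c\in\mathcal Q$ the pair $\{c,\pi(c)\}$ is still a two-point line and $\pi(\pi(c))\ne c$. The pair $\{z,g_1\}$ is a two-point line and $\pi(\pi(z))=r_6\ne z$. The image of $\pi$ lies in $\mathcal Q$. Removing $z$ from a block through $z$ leaves a line of $\mathcal Q$, which has both colors.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:alln}]
For $k=6$ we have $(2(k-1)^2)^k=50^6=1.5625\cdot10^{10}$, which exceeds $2^{27}<1.4\cdot10^8$. By Lemmas~\ref{lem:trunc} and~\ref{lem:Qplus}, for every prime $p>50^6$ and every $s$ with $0\le s\le p$ there is an MR geometry on $26p+s$ points with no rich set. So it suffices to find, for $n\ge10^{12}$, a prime $p>50^6$ with $26p<n<27p$, and to take $s=n-26p$.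

Let $y=n/27$; then $y>3.7\cdot10^{10}>50^6$. By a result of Schoenfeld~\cite{Sch}, for $x\ge2010760$ there is a prime in the interval $(x,\,x+x/16597)$. With $x=y$ we obtain a prime $p$ with
\[
50^6<\frac n{27}=y<p<y\Bigl(1+\frac1{26}\Bigr)=\frac n{26},
\]
which gives $26p<n<27p$. The last sentence of the theorem follows, since only finitely many $n$ are below $10^{12}$.
\end{proof}

If one wants the examples only for all sufficiently large $n$, the prime number theorem supplies the prime between $n/27$ and $n/26$.

\begin{thebibliography}{9}

\bibitem{PS}
L.~M. Pretorius and K.~J. Swanepoel, \emph{Blocking sets in small finite linear spaces}, arXiv:math/0308288 (2003).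

\bibitem{Sch}
Schoenfeld, Math. Comp. \textbf{30} (1976), 337--360.

\end{thebibliography}
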